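\title{Exceptional values of $\kappa$ for the Loewner equation driven by one Brownian path}

\begin{abstract}
For each fixed $\kappa\ge0$, the Loewner equation driven by $\sqrt\kappa B$, with $B$ a Brownian motion, almost surely gives rise to a continuous curve. We show that this does not hold simultaneously for all $\kappa$. Almost surely, the set of $\kappa$ for which $\sqrt\kappa B$ does not give rise to a curve meets every nonempty open set $I\subset(\frac{32}5,\frac{32}3)$ in a set of Hausdorff dimension at least $\sup_{\kappa\in I}\big(1-8|\frac4\kappa-\frac12|\big)$, and this bound equals $1$ when $8\in I$. The proof combines a deterministic criterion for the non-existence of the curve, read off from the orbit of a single real point, with a second moment argument in the parameter $\kappa$.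
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb H$ be the upper half-plane, $R>0$ and $\lambda\in C([0,R],\mathbb R)$. The Loewner equation driven by $\lambda$ is the family of ordinary differential equations
\begin{equation}\label{eq:loewner}
\partial_t g_t(z)=\frac{2}{g_t(z)-\lambda(t)},\qquad g_0(z)=z,\qquad z\in\mathbb H .
\end{equation}
The solution started at $z$ exists up to a time $T_z>0$ at which $|g_t(z)-\lambda(t)|\to0$; we put $T_z=\infty$ if it exists on all of $[0,R]$. The \emph{hull} $K_t=\{z\in\mathbb H:T_z\le t\}$ is the set of points that have been absorbed by time $t$, and $g_t$ maps $H_t=\mathbb H\setminus K_t$ conformally onto $\mathbb H$. Write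
$$\hat f_t(z)=g_t^{-1}(z+\lambda(t)),\qquad z\in\mathbb H .$$
Points are absorbed where $g_t$ is close to $\lambda(t)$, so the hull grows at time $t$ near the values that $\hat f_t$ takes close to $0$. We say that $\lambda$ \emph{gives rise to a curve on $[0,R]$} if the limit
$$\gamma(t)=\lim_{\mathbb H\ni z\to0}\hat f_t(z)$$
exists for every $t\in[0,R]$ and $\gamma$ is continuous on $[0,R]$. Let $\Omega\subset C([0,1],\mathbb R)$ be the set of $\lambda$ that give rise to a curve on $[0,1]$. For $\lambda\equiv0$ one has $g_t(z)=\sqrt{z^2+4t}$, $\hat f_t(z)=\sqrt{z^2-4t}$ and $\gamma(t)=2i\sqrt t$.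

The following facts about $\Omega$ are known. The set $\Omega$ is not convex, and $\lambda\in\Omega$ does not imply $a\lambda\in\Omega$ for $a>0$. If $\lambda$ has local $\frac12$-H\"older norm less than $4$, that is, if $\sup_{|s-t|<\delta}|\lambda(s)-\lambda(t)|/\sqrt{|s-t|}<4$ for some $\delta>0$, then $\lambda\in\Omega$. Finally, if $\mathbb P$ is Wiener measure on $C([0,1],\mathbb R)$, then
\begin{equation}\label{eq:fixed}
\mathbb P(\{\lambda:\sqrt\kappa\lambda\in\Omega\})=1\qquad\text{for each fixed }\kappa\ge0 .
\end{equation}
The question that we answer is posed in \cite{TY}: is it true that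
$$\mathbb P(\{\lambda:\sqrt\kappa\lambda\in\Omega\ \text{ for all }\kappa\ge0\})=1,$$
so that almost every Brownian path drives a curve simultaneously for all $\kappa$?

For a Brownian path $B$ let
$$\mathcal N=\{\kappa\ge0:\sqrt\kappa B|_{[0,1]}\notin\Omega\}$$
be the set of exceptional parameters. By \eqref{eq:fixed}, $\mathcal N$ almost surely avoids any given countable set, and by Fubini's theorem it almost surely has Lebesgue measure zero (Section~\ref{sec:null}). The functions $\sqrt\kappa B$ depend continuously on $\kappa$, and almost all of them lie in $\Omega$, so one may well guess that $\mathcal N$ is empty. On the other hand, neither deterministic fact helps: $\Omega$ is not stable under multiplication by constants, and by the law of the iterated logarithm $\sqrt\kappa B$ has infinite local $\frac12$-H\"older norm for every $\kappa>0$. And an event that is null for each fixed parameter may still occur for a random one, as $\{|B_1|=\kappa\}$ does. The answer is no.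

\begin{theorem}\label{thm:main}
We have $\mathbb P(\{\lambda:\sqrt\kappa\lambda\in\Omega\ \text{for all }\kappa\ge0\})=0$. More precisely, almost surely, for every nonempty open set $I\subset(\frac{32}5,\frac{32}3)$,
$$\mathcal N\cap I\ne\emptyset,\qquad \dim_H(\mathcal N\cap I)\ \ge\ \sup_{\kappa\in I}\Big(1-8\,\Big|\frac4\kappa-\frac12\Big|\Big)>0 .$$
In particular, almost surely $\dim_H(\mathcal N\cap I)=1$ if $8\in I$.
\end{theorem}

Thus there are almost surely uncountably many exceptional $\kappa$, arbitrarily close to $8$. Nothing is proved here about $\kappa\notin(\frac{32}5,\frac{32}3)$, and we do not claim that the dimension bound is sharp away from $\kappa=8$.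

\subsection*{Conventions}
We work on the space $C_0$ of continuous paths $\omega:[0,\infty)\to\mathbb R$ with $\omega_0=0$, with the topology of locally uniform convergence, the canonical process $B$ and the completed Wiener measure, again denoted $\mathbb P$. Let $\mathcal F^0_t=\sigma(B_s:s\le t)$ and let $(\mathcal F_t)$ be its usual augmentation. A statement holds almost surely (a.s.) if it holds on a set that contains an event of probability one. We write $B(z,r)$ for the open disk of center $z$ and radius $r$.

\subsection*{Outline}
Section~\ref{sec:flow} attaches to the orbit of a real point a function $L$ and states a criterion, in terms of $L$, for the non-existence of the curve; it contains explicit examples and the heuristic count that produces the exponent $1-8|\frac4\kappa-\frac12|$. Section~\ref{sec:criterion} proves the criterion. Sections~\ref{sec:zigzag}--\ref{sec:second} show that the criterion is met for exceptional $\kappa$: we prescribe a zigzag profile for $L$, bound the probabilistic cost of following it, bound deterministically the set of parameters that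 follow it together, and compare the two bounds in a second moment estimate.

\section{The orbit of a real point}\label{sec:flow}

\subsection{The clock and the function $L$}
Fix $\omega\in C_0$ and $a>0$, put $\kappa=2/a$, and let $g_t$ be driven by $\sqrt\kappa\,\omega$. Equation \eqref{eq:loewner} also makes sense for real starting points. After division by $\sqrt\kappa$, the position of $\sqrt\kappa$ relative to the driving function, $x^a_t=\kappa^{-1/2}\big(g_t(\sqrt\kappa)-\sqrt\kappa\,\omega_t\big)$, solves
\begin{equation}\label{eq:x}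
x^a_t=1+a\int_0^t\frac{ds}{x^a_s}-\omega_t,\qquad 0\le t<T(a),
\end{equation}
where $T(a)\in(0,\infty]$ is the lifetime of the positive solution. The advantage of this normalization is that all parameters $a$ see the same noise $\omega$. If $T(a)<\infty$, then $x^a_t\to0$ as $t\uparrow T(a)$: the function $x^a+\omega$ is increasing, so $x^a$ has a limit in $[0,\infty]$, and if the limit were not $0$, then $a/x^a$ would be bounded near $T(a)$ and the solution could be continued. We shall use \emph{continuous dependence}: $y=x^a+\omega$ solves $\dot y=a/(y-\omega)$, whose right side is Lipschitz in $y$ where $y-\omega$ is bounded below, so by Gronwall's lemma, if $(a_n,\omega_n)\to(a,\omega)$ and $t<T(a)$, then the solutions for $(a_n,\omega_n)$ live on $[0,t]$ for large $n$ and converge to $x^a$ uniformly on $[0,t]$.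

For $t<T(a)$ define
$$\sigma^a_t=\int_0^t\frac{ds}{(x^a_s)^2},\qquad \varphi^a_t=e^{-a\sigma^a_t},\qquad L^a_t=\log x^a_t+a\sigma^a_t=\log\frac{x^a_t}{\varphi^a_t}.$$
We call $\sigma^a$ the \emph{clock}. Its inverse is $t^a(s)=\inf\{t<T(a):\sigma^a_t\ge s\}$, with $\inf\emptyset=\infty$, and the clock \emph{reaches} $s$ if $t^a(s)<\infty$. We drop the index $a$ when it is fixed. Differentiating \eqref{eq:x} in the starting point gives $\dot\varphi=-a\varphi/x^2$, so $\varphi_t=g_t'(\sqrt\kappa)$ is the factor by which the flow has contracted lengths at our point. Hence $e^{L}=x/\varphi$ is the distance to the driving function measured in units of this contraction.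

\begin{lemma}[monotonicity in $a$]\label{lem:mono}
Let $0<a_1<a_2$, $\eta=a_2-a_1$, $x_i=x^{a_i}$, $\sigma_i=\sigma^{a_i}$, $\varphi_1=\varphi^{a_1}$ and $w=x_2-x_1$. Then $T(a_2)\ge T(a_1)$, and for $0<t<T(a_1)$ we have $w>0$, $\dot\sigma_2<\dot\sigma_1$ and
\begin{equation}\label{eq:growth-w}
\frac{d}{dt}\Big(\frac{w}{\varphi_1}\Big)\ge\frac{\eta}{x_2\varphi_1}>0 .
\end{equation}
\end{lemma}

\begin{proof}
While both solutions are alive,
$$\dot w=\frac{a_2}{x_2}-\frac{a_1}{x_1}=-\frac{a_1}{x_1x_2}\,w+\frac{\eta}{x_2},\qquad w_0=0 .$$
This is a linear equation with positive forcing term, so $w>0$ for $t>0$. Thus $x_2$ cannot tend to $0$ before $T(a_1)$, and $x_2^{-2}<x_1^{-2}$. Finally $\frac{d}{dt}(w/\varphi_1)=(\dot w+a_1w/x_1^2)/\varphi_1$ and $1/x_1^2\ge1/(x_1x_2)$.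
\end{proof}

\subsection{A criterion for the non-existence of the curve}

\begin{proposition}\label{prop:criterion}
Let $\omega\in C_0$, $a>0$, $\kappa=2/a$ and $T=T(a)$. Assume that
\begin{enumerate}
\item[(i)] $T<\infty$ and $\sigma_t\to\infty$ as $t\uparrow T$;
\item[(ii)] $\int_0^Te^{-L_t}\,d\sigma_t<\infty$;
\item[(iii)] $\liminf_{t\uparrow T}L_t<\infty$.
\end{enumerate}
Then, for every $R>T$, the function $\sqrt\kappa\,\omega$ does not give rise to a curve on $[0,R]$.
\end{proposition}

The mechanism is the following. By (ii), the flow contracts a whole interval $[1,1+\rho]$ by a factor comparable to $\varphi_t$. By (iii), there are times $t_k\uparrow T$ at which the image interval, of length about $\varphi_{t_k}$, lies within distance about $\varphi_{t_k}$ of the driving function. At these times $\hat f_{t_k}$ expands the scale $\varphi_{t_k}$ near $0$ to a scale of order one, while $\varphi_{t_k}\to0$ by (i). A continuous curve does not allow this (Proposition~\ref{prop:necessary}). Conditions (ii) and (iii) pull in opposite directions: $L$ must be large most of the time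 and yet come back infinitely often.

\begin{example}[prescribing $L$]\label{ex:prescribe}
Let $\ell:[0,\infty)\to\mathbb R$ be continuous with $\ell(0)=0$ and $\ell(s)\le\theta s$ for some $\theta<a$. Put
$$X(s)=e^{\ell(s)-as},\qquad t(s)=\int_0^sX(r)^2dr,\qquad \omega_{t(s)}=1+a\int_0^sX(r)\,dr-X(s).$$
Since $X$ decays exponentially, $T=t(\infty)$ is finite and $\omega$ extends continuously to $[0,T]$; let it be constant afterwards. Substituting $dt=X^2ds$ shows that $x_{t(s)}=X(s)$ solves \eqref{eq:x} with lifetime $T$, that $\sigma_{t(s)}=s$, and that $L_{t(s)}=\ell(s)$. So (i) holds and $L$ is the prescribed function of the clock.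

(a) Take $\ell(s)=vs$ with $v<a$, and let $u=1-v/a>0$. Then $T=1/(2au)$, $x_t=\sqrt{1-t/T}$ and $\omega_t=(1+\frac1u)(1-x_t)$, that is,
$$\sqrt\kappa\,\omega_t=c\,\big(\sqrt T-\sqrt{T-t}\big),\qquad c=2\big(\sqrt u+1/\sqrt u\big)\ge4 .$$
For $v>0$ condition (iii) fails and for $v\le0$ condition (ii) fails, so no linear $\ell$ meets the criterion. The borderline slope $v=0$ is exactly the case $c=4$, the constant of the H\"older criterion quoted in the introduction.

(b) Take $\ell(s)=\min\{\theta s,\ s^2\operatorname{dist}(s,\mathbb Z)\}$ with $0<\theta<a$. Then $\ell(k)=0$ for all integers $k\ge0$, and $\int_k^{k+1}e^{-\ell}ds\le\int_k^{k+1}e^{-\theta s}ds+2/k^2$ for $k\ge1$. So (i)--(iii) hold, and $\sqrt\kappa\,\omega$ is an explicit continuous function that does not give rise to a curve on $[0,R]$, $R>T$. The returns of $\ell$ to $0$ are quicker and quicker; this is what reconciles (ii) with (iii).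
\end{example}

\subsection{The law of $L$ for a fixed parameter}
Now let $\omega=B$ be random, and put
$$v_a=2a-\frac12=\frac4\kappa-\frac12 .$$

\begin{lemma}\label{lem:law}
Fix $a>0$. Almost surely $\sigma_t\to\infty$ as $t\uparrow T(a)$, and $W_s=L_{t(s)}-v_as$, $s\ge0$, is a standard Brownian motion for the filtration $(\mathcal F_{t(s)})_{s\ge0}$.
\end{lemma}

\begin{proof}
By It\^o's formula, $d\log x=(a-\frac12)\,d\sigma+dN$ on $[0,T(a))$, where $N_t=-\int_0^tdB/x$ has quadratic variation $\sigma_t$. Hence $L_t=v_a\sigma_t+N_t$. For each $s$, the process $N$ stopped at $t(s)\wedge T(a)$ has quadratic variation at most $s$, so it is an $L^2$-bounded martingale and converges. Therefore, a.s.\ on the event that $\sigma$ stays bounded, $\log x_t$ has a finite limit as $t\uparrow T(a)$. This contradicts $x\to0$ if $T(a)<\infty$, and it contradicts $\int_0^\infty x^{-2}dt<\infty$ if $T(a)=\infty$. So $\sigma$ is a.s.\ unbounded. The Dambis--Dubins--Schwarz theorem states that a continuous local martingale whose quadratic variation tends to infinity, run in the inverse of its quadratic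 variation, is a Brownian motion for the time-changed filtration; here this is $W_s=N_{t(s)}$.
\end{proof}

For a fixed $a$, the criterion is met with probability zero, in accordance with \eqref{eq:fixed}. If $v_a>0$, then $L\to\infty$ and (iii) fails. If $v_a\le0$, then $L$ spends an infinite clock time below $0$ and (ii) fails. The drift changes sign at $\kappa=8$.

\subsection{Counting parameters}\label{sec:heuristic}
The following heuristic is not used in the proofs; it explains the construction and the exponent. We ask $L$ to make excursions of heights $A_1<A_2<\cdots$, rising and falling with slopes $\pm\theta$ in the clock and returning to order one after each excursion.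

\emph{Cost.} A Brownian motion with drift $v$ follows a line of slope $\beta$ during a time $u$ with probability about $e^{-(\beta-v)^2u/2}$. An excursion of height $A$ takes time $A/\theta$ each way, so it has probability about $e^{-\Lambda A}$ with $\Lambda=\frac{(\theta-v)^2+(\theta+v)^2}{2\theta}=\frac{\theta^2+v^2}\theta$. The best slope is $\theta=|v|$, which gives $\Lambda=2|v|$; for $v=0$ the cost $\Lambda=\theta$ is as small as we like.

\emph{Gain.} The derivative $u=\partial_ax$ solves $\dot u=1/x-au/x^2$, $u_0=0$, so $u_t=\varphi_t\int_0^t ds/(x_s\varphi_s)$, that is,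
$$\partial_a\log x_t=e^{-L_t}\int_0^te^{L}\,d\sigma .$$
At the bottom that follows an excursion of height $A$ the right side is of order at least $e^A$. So two parameters further apart than $e^{-A}$ cannot be at that bottom together.

\emph{Balance.} Let $A_k=r^k$ with $r>1$. After $k$ excursions the parameter interval has split into about $e^{A_k}$ pieces of length $e^{-A_k}$. If we record the splitting only at the bottoms, each piece must be treated as a single parameter until the end of excursion $k+1$, which it survives with probability about $\exp(-\Lambda(A_1+\dots+A_{k+1}))\approx\exp(-\Lambda\frac{r^2}{r-1}A_k)$. Since $r^2/(r-1)\ge4$ with equality at $r=2$, the best choice is $A_k\approx2^k$, and about $e^{(1-4\Lambda)A_k}$ pieces of length $e^{-A_k}$ survive. This suggests a set of dimension at least $1-4\Lambda=1-8|v|$, which is positive exactly when $|\frac4\kappa-\frac12|<\frac18$, that is, when $\frac{32}5<\kappa<\frac{32}3$.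

\section{Proof of the criterion}\label{sec:criterion}

\subsection{Tools}
We recall three facts about a univalent (holomorphic and injective) function $f$ on a disk $B(z_0,r)$. \emph{Koebe's quarter theorem}: $f(B(z_0,r))\supset B(f(z_0),r|f'(z_0)|/4)$. For $|z-z_0|=\varrho r$ with $\varrho<1$, the \emph{growth} and \emph{distortion theorems}:
$$|f(z)-f(z_0)|\le r|f'(z_0)|\frac{\varrho}{(1-\varrho)^2},\qquad \frac{1-\varrho}{(1+\varrho)^3}\le\Big|\frac{f'(z)}{f'(z_0)}\Big|\le\frac{1+\varrho}{(1-\varrho)^3}.$$
Composing with a M\"obius map of the unit disk onto $\mathbb H$ that sends $0$ to $i$, we get from the last inequality: for every compact $C\subset\mathbb H$ there is $c(C)>0$ with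
\begin{equation}\label{eq:distH}
|f'(i)|\ge c(C)\,|f'(z)|\qquad\text{for all }z\in C\text{ and all univalent }f\text{ on }\mathbb H .
\end{equation}

When a curve exists, it determines the hulls.

\begin{theorem}[{\cite[Theorem 4.1]{RS}}]\label{thm:RS}
Let $\lambda\in C([0,\infty),\mathbb R)$. If $\gamma(t)=\lim_{y\downarrow0}\hat f_t(iy)$ exists for all $t\ge0$ and $\gamma$ is continuous, then for every $t$ the map $g_t^{-1}$ extends continuously to $\overline{\mathbb H}$ and $H_t$ is the unbounded component of $\mathbb H\setminus\gamma[0,t]$.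
\end{theorem}

The theorem applies to a function $\lambda$ that gives rise to a curve on $[0,R]$. Indeed, put $\lambda(R+s)=\lambda(R)$ for $s>0$. Then $\hat f_{R+s}(z)=\hat f_R(\sqrt{z^2-4s})$, so $\gamma(R+s)=\hat f_R(2i\sqrt s)$, which is continuous in $s>0$ and tends to $\gamma(R)$ as $s\downarrow0$.

For fixed $s$, the maps $g_{s+r}\circ g_s^{-1}$, $r\ge0$, solve \eqref{eq:loewner} with driving function $\lambda(s+\cdot)$, and their hulls are $g_s(K_{s+r}\setminus K_s)$.

\begin{lemma}\label{lem:local}
Let $s<u$ and $r>0$. Then $B(\lambda(s),r)\cap\mathbb H$ contains a point of $g_s(K_u\setminus K_s)$. Moreover $g_u(z)-z\to0$ as $z\to\infty$ in $\overline{\mathbb H}$.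
\end{lemma}

\begin{proof}
By the shift just described we may take $s=0$. For $\varepsilon\in(0,u]$ let $M=\max(\sqrt\varepsilon,\max_{[0,\varepsilon]}|\lambda-\lambda(0)|)$, and let $|z-\lambda(0)|>4M$. As long as $t\le\varepsilon$ and $|g_t(z)-\lambda(t)|\ge2M$, the speed is at most $1/M$, so $|g_t(z)-z|\le\varepsilon/M\le M$ and $|g_t(z)-\lambda(t)|\ge|z-\lambda(0)|-2M>2M$. Thus the threshold $2M$ is never reached, $z$ survives to time $\varepsilon$, and $|g_\varepsilon(z)-z|\le2\varepsilon/(|z-\lambda(0)|-2M)$. With $\varepsilon=u$ this is the second claim. It also shows that $K_\varepsilon\subset\overline{B(\lambda(0),4M)}$, and $M\to0$ as $\varepsilon\to0$. It remains to see that $K_\varepsilon\ne\emptyset$. Otherwise $g_\varepsilon$ would be a conformal automorphism of $\mathbb H$ with $g_\varepsilon(z)-z\to0$ at $\infty$, hence the identity; but $\partial_t\operatorname{Im}g_t=-2\operatorname{Im}g_t/|g_t-\lambda|^2<0$.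
\end{proof}

\subsection{A necessary condition for a curve}
By Koebe's theorem and Schwarz's lemma, $y|\hat f_t'(iy)|$ is comparable to the distance from $\hat f_t(iy)$ to $\partial H_t$. For $\lambda\equiv0$ it equals $y^2/\sqrt{y^2+4t}\le y$. In general it tends to $0$ uniformly in $t$ as soon as there is a curve.

\begin{proposition}\label{prop:necessary}
If $\lambda$ gives rise to a curve $\gamma$ on $[0,R]$, then for every $c>0$ there is $y_0>0$ such that $y|\hat f_t'(iy)|<c$ whenever $0<y\le y_0$ and $0\le t\le R-y^2$.
\end{proposition}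

Suppose that $\zeta=\hat f_t(iy)$ is far from $\partial H_t$. During $[t,t+y^2]$ the curve moves very little, so the new piece is hardly visible from $\zeta$. We show that $g_u(\zeta)$ then stays almost vertically above $\lambda(u)$, and that such a point is absorbed before time $t+y^2$ with its distance to the boundary tending to $0$, which is absurd. The difficulty is that $\lambda$ may move by much more than $y$ in time $y^2$, so the angle cannot be controlled through the differential equation. We control it as the value of a bounded harmonic function instead.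

\begin{proof}
Let $q_0>0$ be the probability that a planar Brownian motion started on the middle circle of the annulus $\{r<|z|<2r\}$ traces, before leaving the annulus, a closed loop that separates its two boundary circles. By scaling and rotation $q_0$ does not depend on $r$ or on the starting point. Fix $\delta\in(0,c/8]$ such that $n=\lfloor\log_2(c/(8\delta))\rfloor$ satisfies $(1-q_0)^n\le\frac1{12}$, and then $y_0$ such that $|\gamma(s)-\gamma(t)|\le\delta$ for $|s-t|\le y_0^2$. This is where the continuity of $\gamma$ enters quantitatively.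

Suppose that $y\le y_0$, $t\le R-y^2$ and $y|\hat f_t'(iy)|\ge c$. Let $\zeta=\hat f_t(iy)$ and $z_0=\lambda(t)+iy=g_t(\zeta)$. The quarter theorem on $B(iy,y)$ gives $\operatorname{dist}(\zeta,\partial H_t)\ge c/4$. The point $\gamma(t)$ is a limit of points of $H_t$ and is not in $H_t$ by Theorem~\ref{thm:RS}, so $\gamma(t)\in\partial H_t$ and $|\zeta-\gamma(t)|\ge c/4$. In Steps 1--3 fix $u\in(t,t+y^2]$ with $u<T_\zeta$, and let $\tilde K=g_t(K_u\setminus K_t)$. Then $\mathbb H\setminus\tilde K=g_t(H_u)$ is a domain that contains $z_0$, and $h_s=g_s\circ g_t^{-1}$ is defined and univalent on it for $s\in[t,u]$.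

\emph{Step 1: the new boundary lies near $\gamma(t)$.} By Theorem~\ref{thm:RS}, $\partial H_u\subset\mathbb R\cup\gamma[0,u]$ and $H_t\cap(\mathbb R\cup\gamma[0,t])=\emptyset$, so
\begin{equation}\label{eq:newboundary}
H_t\cap\partial H_u\subset\gamma[t,u]\subset\overline{B(\gamma(t),\delta)} .
\end{equation}
Let $\xi$ belong to both $\overline{\tilde K}$ and $\partial(\mathbb H\setminus\tilde K)$. We claim that $g_t^{-1}(\xi)\in\gamma[t,u]$, where $g_t^{-1}$ is the continuous extension to $\overline{\mathbb H}$. If $\xi\in\mathbb H$, then $g_t^{-1}(\xi)\in H_t\cap\partial H_u$, because $g_t^{-1}$ is a homeomorphism of $\mathbb H$ onto $H_t$ that maps $\mathbb H\setminus\tilde K$ onto $H_u$. If $\xi\in\mathbb R$, every half disk centered at $\xi$ is connected and meets both $\tilde K$ and $\mathbb H\setminus\tilde K$, so it contains a point of the previous kind; the claim follows by continuity, since $\gamma[t,u]$ is closed.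

\emph{Step 2: the new boundary is hardly visible.} Let $q$ be the probability that a Brownian motion from $z_0$ leaves $\mathbb H\setminus\tilde K$ at a point of $\overline{\tilde K}$. The image of the motion under $g_t^{-1}$ is a time-changed Brownian motion from $\zeta$. On the event in question it stays in $H_t$ and, by Step 1, converges to a point of $\overline{B(\gamma(t),\delta)}$; so it enters $B(\gamma(t),2\delta)$ before leaving $H_t$. To do so it must cross the $n$ disjoint annuli $\{2^j\delta<|z-\gamma(t)|<2^{j+1}\delta\}$, $1\le j\le n$, since $2^{n+1}\delta\le c/4$. The complement of the simply connected domain $H_t$ in the Riemann sphere is connected and contains $\gamma(t)$ and $\infty$, so it meets every loop around one of these annuli. By the strong Markov property at the hitting times of the middle circles, $q\le(1-q_0)^n\le\frac1{12}$.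

\emph{Step 3: the angle.} The function $D(z)=\arg(h_u(z)-\lambda(u))-\arg(z-\lambda(t))$ is harmonic on $\mathbb H\setminus\tilde K$, and $|D|\le\pi$. We claim that $D(z)\to0$ as $z\to\xi$ for all $\xi\in\mathbb R\setminus(\overline{\tilde K}\cup\{\lambda(t)\})$ with at most one exception; in words, such a point stays on its side of the driving function.

Let $\Delta$ be a disk centered at $\xi$ and disjoint from $\tilde K$, and $\Delta^+=\Delta\cap\mathbb H$. Since $0<\operatorname{Im}h_s(z)\le\operatorname{Im}z$, the Schwarz reflection principle extends $h_s$ holomorphically to $\Delta$ with $h_s(\bar z)=\overline{h_s(z)}$; in particular $h_s(\Delta)\cap\mathbb H=h_s(\Delta^+)$. As $h_s$ is an open map, $h_s(\Delta^+)$ contains a half disk centered at the real point $h_s(\xi)$. The family $(h_s)_{s\in[t,u]}$ is uniformly bounded on $\Delta$: the speed is at most $2$ whenever $|h_s(z)|\ge\max|\lambda|+1$, so $|h_s(z)|\le\max(|z|,\max|\lambda|+1)+2(u-t)$. If $s_n\to s$, then by Montel's theorem every subsequence of $(h_{s_n})$ has a locally uniform limit point on $\Delta$, which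 agrees with $h_s$ on $\Delta^+$ and hence on $\Delta$. So $s\mapsto h_s(\xi)$ is continuous on $[t,u]$. Next, $h_s(\xi)\ne\lambda(s)$ for $s\in[t,u)$. For $s=t$ this is the choice of $\xi$. If equality held for some $s\in(t,u)$, then by Lemma~\ref{lem:local} $h_s(\Delta^+)$ would contain a point $g_s(p)$ with $p\in K_u\setminus K_s$, and $g_t(p)$ would lie in $\tilde K\cap\Delta=\emptyset$. Hence $h_u(\xi)-\lambda(u)$ either has the sign of $\xi-\lambda(t)$, in which case both arguments in $D$ tend to $0$ or both tend to $\pi$, or it vanishes. It vanishes for at most one $\xi$: two such points would have disjoint half disks whose images both contain a half disk centered at $\lambda(u)$, against the injectivity of $h_u$.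

Along the Brownian motion from $z_0$, up to its exit from $\mathbb H\setminus\tilde K$, the process $D$ is a bounded martingale. The motion does not hit the two excluded points, so the limit of the martingale is $0$ unless the exit point is in $\overline{\tilde K}$. Hence $|D(z_0)|\le\pi q\le\pi/12$. With $Z_u=g_u(\zeta)-\lambda(u)=X_u+iY_u$ this reads
$$\big|\arg Z_u-\tfrac\pi2\big|\le\tfrac\pi{12},\quad\text{so}\quad \frac{Y_u^2}{|Z_u|^2}\ge\cos^2\tfrac\pi{12}\ge0.925,\qquad u\in[t,t+y^2],\ u<T_\zeta .$$

\emph{Step 4: contradiction.} From \eqref{eq:loewner}, $\partial_u\log Y=-2/|Z|^2$, so $\partial_uY^2=-4Y^2/|Z|^2\le-3.7$. Since $Y_t=y$ and $Y>0$ before $T_\zeta$, we get $T_\zeta\le t+y^2/3.7<t+y^2$, and $Y_u\le|Z_u|\to0$ as $u\uparrow T_\zeta$. Let $\Upsilon_u=Y_u/|g_u'(\zeta)|$. Differentiating \eqref{eq:loewner} in $z$ gives $\partial_u\log|g_u'(\zeta)|=\operatorname{Re}(-2/Z^2)=-2(X^2-Y^2)/|Z|^4$, hence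
$$\partial_u\log\Upsilon=-\frac{4Y^2}{|Z|^4}=\frac{2Y^2}{|Z|^2}\,\partial_u\log Y\le1.8\,\partial_u\log Y,$$
and $\Upsilon_u\to0$. Now $2\Upsilon_u=|f'(0)|$ for a conformal map $f$ of the unit disk onto $H_u$ with $f(0)=\zeta$, and Schwarz's lemma applied to $f^{-1}$ on the largest disk in $H_u$ centered at $\zeta$ gives $2\Upsilon_u\ge\operatorname{dist}(\zeta,\partial H_u)$. Since $H_u\subset H_t$, \eqref{eq:newboundary} gives $\partial H_u\subset\partial H_t\cup\gamma[t,u]$, so this distance is at least $c/4-\delta\ge c/8$. This is a contradiction.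
\end{proof}

\subsection{Proof of Proposition~\ref{prop:criterion}}
Let $\mathcal I=\int_0^Te^{-L}d\sigma$ and fix $\rho>0$ with $2\rho a\mathcal I\le1$.

\emph{Step 1: by (ii), the interval $[1,1+\rho]$ is contracted like $\varphi$.} Let $y$ solve \eqref{eq:x} with starting point $y_0>1$ in place of $1$, and let $w=y-x$. Then $\dot w=-aw/(xy)$, so $w>0$ and $y$ lives at least until $T$; the same argument shows that any two orbits keep their order. Let $y_0=1+\rho'$ with $\rho'\in(0,\rho]$ and $\psi=w/\varphi$. Then
$$d\log\psi=\Big(\frac a{x^2}-\frac a{xy}\Big)dt=a\,\frac wy\,d\sigma,\qquad 0\le\frac wy\le\frac wx=\psi e^{-L}.$$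
So $\psi\ge\psi_0=\rho'$, and integrating $d\psi/\psi^2\le ae^{-L}d\sigma$ gives $\frac1{\rho'}-\frac1\psi\le a\mathcal I\le\frac1{2\rho'}$. Hence
\begin{equation}\label{eq:interval}
\rho'\varphi_t\le y_t-x_t\le2\rho'\varphi_t,\qquad t<T .
\end{equation}

\emph{Step 2: reflection.} Fix $t<T$. By Step 1, the solution of \eqref{eq:loewner} from a real point $p>\sqrt\kappa$ stays away from the driving function on $[0,t]$. By continuous dependence on the starting point so do the solutions from complex points near $p$; thus $p$ has a neighborhood that is disjoint from $K_t$ and on which $g_t$ is holomorphic and commutes with conjugation. On $[\sqrt\kappa,\infty)$ the map $g_t$ is real, continuous and increasing, and $g_t(p)-p\to0$ by Lemma~\ref{lem:local}. So $g_t$ extends to a holomorphic bijection from the union of $H_t$, its mirror image and $(\sqrt\kappa,\infty)$ onto $\mathbb C\setminus(-\infty,g_t(\sqrt\kappa)]$. Therefore $F_t(z)=\kappa^{-1/2}\hat f_t(\sqrt\kappa z)$ extends to a univalent function on $\mathbb C\setminus(-\infty,x_t]$, and $F_t(y_t)=y_0$ for every orbit $y$ with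 $y_0>1$.

\emph{Step 3: a point where $F_t$ expands.} Let $\xi$ and $\xi'$ be the positions at time $t$ of the orbits from $1+\rho$ and $1+\rho/2$, and $r=\xi-x_t$. By \eqref{eq:interval}, $r\in[\rho\varphi_t,2\rho\varphi_t]$ and $\xi'-x_t\ge\rho\varphi_t/2\ge r/4$, so $0<\xi-\xi'\le\frac34r$. The function $F_t$ is univalent on $B(\xi,r)$. The growth theorem with $\varrho=\frac34$ gives $\rho/2=|F_t(\xi)-F_t(\xi')|\le12\,r|F_t'(\xi)|$. The distortion theorem with $\varrho=\frac12$ gives, for $z_1=\xi+ir/2$,
$$\operatorname{Im}(z_1)\,|F_t'(z_1)|\ge\frac r2\cdot\frac4{27}\,|F_t'(\xi)|\ge\frac{2}{27}\cdot\frac{\rho}{24}=\frac\rho{324}.$$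
As $\operatorname{Im}z_1\le\rho\varphi_t$, we obtain $\varphi_t|F_t'(z_1)|\ge\frac1{324}$.

\emph{Step 4: by (iii), the point can be moved to the imaginary axis.} Choose $b_0<\infty$ and $t_k\uparrow T$ with $L_{t_k}\le b_0$, that is, $x_{t_k}\le e^{b_0}\varphi_{t_k}$. At $t=t_k$ the point $z_1/\varphi_t$ lies in the compact set $C=[0,e^{b_0}+2\rho]+i[\rho/2,\rho]$, which does not depend on $k$. By \eqref{eq:distH} applied to $z\mapsto F_t(\varphi_tz)$, we have $\varphi_{t_k}|F_{t_k}'(i\varphi_{t_k})|\ge c(C)/324$. With $y_k=\sqrt\kappa\,\varphi_{t_k}$ this says $y_k|\hat f_{t_k}'(iy_k)|\ge\sqrt\kappa\,c(C)/324$. By (i), $y_k\to0$ and $t_k<T<R-y_k^2$ for large $k$. By Proposition~\ref{prop:necessary} there is no curve on $[0,R]$. \qed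

\section{The zigzag and the good parameters}\label{sec:zigzag}

The theorem reduces to a statement near one parameter.

\begin{proposition}\label{prop:local}
Let $a_0\in(\frac3{16},\frac5{16})$, let $U\subset(\frac3{16},\frac5{16})$ be a neighborhood of $a_0$, and let $0\le\alpha<1-8|v_{a_0}|$. Then a.s.\ the set $\{a\in U:2/a\in\mathcal N\}$ is nonempty and has Hausdorff dimension at least $\alpha$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:local}]
Let $\Psi(\kappa)=1-8|\frac4\kappa-\frac12|$, which is continuous and positive on $(\frac{32}5,\frac{32}3)$. The map $a\mapsto2/a$ is bi-Lipschitz from $(\frac3{16},\frac5{16})$ onto $(\frac{32}5,\frac{32}3)$, so it preserves Hausdorff dimension. By the proposition, a.s.\ $\mathcal N\cap I'\ne\emptyset$ and $\dim_H(\mathcal N\cap I')\ge\alpha$ simultaneously for the countably many triples formed by an open interval $I'\subset(\frac{32}5,\frac{32}3)$ with rational endpoints, a rational $\kappa_0\in I'$ and a rational $\alpha\in[0,\Psi(\kappa_0))$. On this event let $I$ be open, $\kappa\in I$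 and $0\le\beta<\Psi(\kappa)$. Choose $I'$ with $\kappa\in I'\subset I$, then $\kappa_0\in I'$ with $\Psi(\kappa_0)>\beta$, then $\alpha\in[\beta,\Psi(\kappa_0))$. It follows that $\mathcal N\cap I\ne\emptyset$ and $\dim_H(\mathcal N\cap I)\ge\beta$. Since $\Psi(8)=1$ and subsets of $\mathbb R$ have dimension at most $1$, the last claim follows. Finally $\mathcal N\ne\emptyset$ a.s.\ is the first claim.
\end{proof}

The rest of the proof is devoted to Proposition~\ref{prop:local}; $a_0$, $U$ and $\alpha$ are fixed.

\subsection{Parameters}
Note that $|v_a|<\frac18$ for $a\in(\frac3{16},\frac5{16})$. Let $\theta=|v_{a_0}|$ if $v_{a_0}\ne0$, and $0<\theta<\min(\frac18,\frac{1-\alpha}4)$ otherwise. In both cases $\theta\in(0,\frac18)$ and $(\theta^2+v_{a_0}^2)/\theta<\frac{1-\alpha}4$, so we can fix $\Lambda$ and a compact nondegenerate interval $J$ with $a_0\in J\subset U$, $|J|\le\frac1{100}$ and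
\begin{equation}\label{eq:params}
\max_{a\in J}\frac{\theta^2+v_a^2}{\theta}<\Lambda<\frac{1-\alpha}4 .
\end{equation}
Let $\tau\ge100$; it is chosen large in Lemma~\ref{lem:cost}, and all other statements hold for every $\tau\ge100$. Put
$$b=\sqrt\tau,\qquad d=\theta\tau,\qquad A_k=2^kd .$$

\subsection{The zigzag}
The profile $\ell:[0,\infty)\to[0,\infty)$ that we impose on $L$ combines the excursions of Section~\ref{sec:heuristic} with the quick returns of Example~\ref{ex:prescribe}(b). With slopes $\pm\theta$ alone, each return to $0$ would contribute about $2/\theta$ to $\int e^{-\ell}$. So the lowest part of each excursion is run with slope $\pm k^2d$; its cost, $e^{-O(k^3)}$, is negligible against $e^{-\Lambda A_k}$. The function $\ell$ is continuous, piecewise linear, starts at $\ell(0)=0$, and consists of stages $k=1,2,\dots$ (Figure~\ref{fig:zigzag}), each made of the following \emph{blocks}: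
\begin{itemize}
\item if $k\ge2$, one \emph{quick up} block of length $\frac1{k-1}$, from height $0$ to $(k-1)d$;
\item $2^k-k+1$ \emph{slow up} blocks of length $\tau$ and slope $\theta$, from $(k-1)d$ to $A_k$;
\item $2^k-k$ \emph{slow down} blocks of length $\tau$ and slope $-\theta$, from $A_k$ to $kd$;
\item one \emph{quick down} block of length $\frac1k$, from $kd$ to $0$, ending at the \emph{bottom} $S_k$.
\end{itemize}
Let $S_0=0$ and let $0=s_0<s_1<\cdots$ be the endpoints of the blocks; block $i$ is $[s_{i-1},s_i]$.

\begin{figure}[ht]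
\centering
\begin{tikzpicture}[x=0.52cm,y=0.4cm]
\draw[->] (0,0)--(21.3,0) node[right]{$s$};
\draw[->] (0,0)--(0,9.2) node[above]{$\ell(s)$};
\draw[thick] (0,0)--(2,2)--(3,1)--(3.3,0)--(3.6,1)--(6.6,4)--(8.6,2)--(8.8,0)--(9,2)--(15,8)--(20,3)--(20.15,0);
\draw[dotted] (0,2) node[left]{$A_1=2d$}--(2,2);
\draw[dotted] (0,4) node[left]{$A_2=4d$}--(6.6,4);
\draw[dotted] (0,8) node[left]{$A_3=8d$}--(15,8);
\node[below] at (3.3,0) {$S_1$};
\node[below] at (8.8,0) {$S_2$};
\node[below] at (20.15,0) {$S_3$};
\end{tikzpicture}
\caption{The first three stages of the zigzag $\ell$. Stage $k$ rises with slope $\theta$ to the height $A_k=2^kd$ and falls with slope $-\theta$ to $kd$; near the bottom $S_k$ the slopes are $\pm k^2d$. The steep pieces are drawn wider than they are.}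
\label{fig:zigzag}
\end{figure}

Stage $j$ has $2^{j+1}-2j+1$ slow blocks (this is $3,5,11,\dots$, increasing in $j$) and quick blocks of total length at most $2\le(2j-1)\tau$. We shall use the following consequences.
\begin{enumerate}
\item[(Z1)] $S_{k+1}-S_k\ge(4\cdot2^k-2k-1)\tau$; every stage has length at least $3\tau$, and at least $5\tau$ if its index is at least $2$; and $S_k\le\sum_{j\le k}2^{j+1}\tau\le4\cdot2^k\tau$.
\item[(Z2)] For $s\in[S_j,S_{j+1}]$: $0\le\ell(s)\le jd+\theta(s-S_j)\le\theta s$. The first upper bound holds because $\ell\le jd$ on the quick up block and the slope is at most $\theta$ afterwards; the second because $jd=\theta j\tau\le\theta S_j$. In particular $\ell\le kd+\theta$ on $[S_k,S_k+1]$.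
\item[(Z3)] $\int_0^\infty e^{-\ell}ds\le\sum_{k\ge1}\Big(\frac{e^{-(k-1)d}+e^{-kd}}\theta+\frac2{k^2d}\Big)<\infty$, where the terms come from the slow up and slow down parts of stage $k$ and from the two quick blocks adjacent to $S_k$.
\end{enumerate}

\subsection{Good parameters}
For $\omega\in C_0$, $a\in J$ and $t<T(a)$ let $Z^a_t=L^a_t-\ell(\sigma^a_t)$; thus $Z^a_0=0$. We say that $a$ is \emph{in the tube up to time $t$} if $t<T(a)$ and $|Z^a|\le b$ on $[0,t]$. Block $i$ is \emph{successful} for $a$ if the clock of $a$ reaches $s_i$, $|Z^a|\le b$ on $[t^a(s_{i-1}),t^a(s_i)]$, and $|Z^a|\le1$ at time $t^a(s_i)$. The last condition brings the process back to the center of the tube, so that every block starts afresh. Let $G_N=G_N(\omega)$ be the set of $a\in J$ for which all blocks up to $S_N$ are successful. Then $G_{N+1}\subset G_N$.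

If $a$ is in the tube up to time $t$, then $\log x=L-a\sigma$, (Z2) and $a-\theta\ge\frac3{16}-\frac18$ give, on $[0,t]$,
\begin{equation}\label{eq:tube}
e^{-b-\sigma}\le x\le e^{b-\sigma/16},\qquad\text{and so}\qquad t=\int_0^tx^2d\sigma\le T_*:=8e^{2b}.
\end{equation}

\begin{lemma}\label{lem:nocurve}
If $a\in\bigcap_NG_N(\omega)$ and $R>T_*$, then $\sqrt{2/a}\;\omega$ does not give rise to a curve on $[0,R]$.
\end{lemma}

\begin{proof}
The times $t^a(S_N)<T(a)$ increase to some $t_\infty\le T_*$ at which the clock is infinite, so $T(a)=t_\infty$ and (i) of Proposition~\ref{prop:criterion} holds. Condition (ii) follows from $e^{-L}\le e^be^{-\ell(\sigma)}$ and (Z3), and (iii) from $L\le1$ at the times $t^a(S_N)$.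
\end{proof}

To pass to the limit $N\to\infty$ we need the sets $G_N$ to be compact, and to integrate over $a$ we need joint measurability.

\begin{lemma}\label{lem:closed}
The set $G_N^*=\{(a,\omega):a\in G_N(\omega)\}$ is closed in $J\times C_0$, and on it the functions $t^a(s_j)$ and $Z^a_{t^a(s_j)}$, $s_j\le S_N$, are continuous. In particular each $G_N(\omega)$ is compact. Moreover, membership in $G_N^*$ and the values of these functions do not change if $\omega$ is replaced by the path stopped at time $T_*$.
\end{lemma}

\begin{proof}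
Let $(a_n,\omega_n)\in G_N^*$ converge to $(a,\omega)$. Write $x^n,\sigma^n,Z^n$ for the objects attached to $(a_n,\omega_n)$, and $x,\sigma,Z,T$ for those attached to $(a,\omega)$. By \eqref{eq:tube} the time $t_n$ at which $\sigma^n$ reaches $S_N$ is at most $T_*$, and $x^n\ge e^{-b-S_N}$ on $[0,t_n]$. Pass to a subsequence with $t_n\to t_*$. If $t<\min(T,t_*)$, then $t<t_n$ for large $n$ and $x^n\to x$ on $[0,t]$ by continuous dependence, so $x\ge e^{-b-S_N}$ on $[0,\min(T,t_*))$. This excludes $T\le t_*$, since $x\to0$ at a finite lifetime. Choose $t^+\in(t_*,T)$. On $[0,t^+]$ the functions $x^n,\sigma^n,Z^n$ converge uniformly to $x,\sigma,Z$. So $\sigma_{t_*}=S_N$; since $\sigma$ is strictly increasing, the times at which $\sigma^n$ reaches $s_j$ converge to $t^a(s_j)$; and the non-strict inequalities that define success pass to the limit. The limits do not depend on the subsequence, which gives the continuity. For the last claim, $\omega$ and the stopped path have the same solution of \eqref{eq:x} up to time $T_*$, and if one of them is in $G_N^*$, its clock reaches $S_N$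 by time $T_*$.
\end{proof}

\section{The cost of following the zigzag}\label{sec:cost}

For a fixed $a$, the probability that $a\in G_N$ tends to $0$. To compensate, we weight each good parameter by the inverse of its conditional probabilities of success. Weighting block by block, rather than by $1/\mathbb P(a\in G_N)$, makes the weight a martingale, and this is the only probabilistic structure that the second moment estimate will use.

Let block $i$ have length $u$ and slope $\ell'$, and let $\beta=\ell'-v_a$. For $|z|\le1$ and a standard Brownian motion $W$ put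
$$p_i(a,z)=P\big(|z+W_r-\beta r|\le b\ \text{ for }r\le u,\ \ |z+W_u-\beta u|\le1\big),\qquad p_i^{\min}(a)=\inf_{|z|\le1}p_i(a,z).$$
By Fubini's theorem $p_i$ is Borel in $(a,z)$, and the proof of Lemma~\ref{lem:cost} shows that $p_i^{\min}(a)>0$. Let $M_0(a)=1$,
$$M_i(a)=\prod_{j\le i}\frac1{p_j\big(a,Z^a_{t^a(s_{j-1})}\big)}\quad\text{if blocks }1,\dots,i\text{ are successful for }a,$$
and $M_i(a)=0$ otherwise. Fix $a$. By Lemma~\ref{lem:law}, given $\mathcal F_{t^a(s_{i-1})}$, the process $Z^a$ on block $i$, read in the clock, is $Z^a_{t^a(s_{i-1})}$ plus an independent Brownian motion with drift $-\beta$. So on the event that the earlier blocks are successful, block $i$ is successful with conditional probability $p_i(a,Z^a_{t^a(s_{i-1})})$. Hence $(M_i(a))_{i\ge0}$ is a martingale of mean one for the filtration $(\mathcal F_{t^a(s_i)})_{i\ge0}$, and each $M_i(a)$ is bounded. Write $M_{(N)}(a)$ for $M_i(a)$ with $s_i=S_N$. Then $M_{(N)}(a)>0$ if and only if $a\in G_N$, and by Lemma~\ref{lem:closed} $M_{(N)}$ is a Borel function of $a$ and of the path stopped at $T_*$. Let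
$$\Pi_k=\sup_{a\in J}\ \prod_{i:\,s_i\le S_k}\frac1{p_i^{\min}(a)},$$
so that $M_i(a)\le\Pi_k$ whenever $s_i\le S_k$.

\begin{lemma}\label{lem:cost}
If $\tau$ is large enough, depending only on $\theta,\Lambda,J$, there is a constant $C$ with $\log\Pi_{k+1}\le4\Lambda A_k+C(k+1)^4$ for all $k\ge0$.
\end{lemma}

\begin{proof}
By the Cameron--Martin formula, the law of $(W_r-\beta r)_{r\le u}$ has density $e^{-\beta W_u-\beta^2u/2}$ with respect to the law of $W$. If $|z|\le1$ and $|z+W_u|\le1$, then $|W_u|\le2$. Hence
\begin{equation}\label{eq:CM}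
p_i(a,z)\ge e^{-2|\beta|-\beta^2u/2}\,P\big(|z+W_r|\le b\ \text{ for }r\le u,\ |z+W_u|\le1\big).
\end{equation}

\emph{Slow blocks.} Here $u=\tau=b^2$. Let $c_0>0$ be the minimum over $[-\frac1{10},\frac1{10}]^2$ of the transition density at time $1$ of Brownian motion killed on leaving $(-1,1)$, a continuous positive function. After scaling by $b\ge10$, the motion starts in $[-\frac1b,\frac1b]$ and has to stay in $[-1,1]$ for a unit time and end in $[-\frac1b,\frac1b]$. So the last probability in \eqref{eq:CM} is at least $2c_0/b$. We have $|\beta|=|\theta-v_a|$ on slow up blocks and $|\beta|=|\theta+v_a|$ on slow down blocks, and $2|\theta-v_a|+2|\theta+v_a|=4\max(\theta,|v_a|)\le1$. Therefore the sum of $-\log p^{\min}(a)$ over one slow up and one slow down block is at most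
$$(\theta^2+v_a^2)\tau+1+\log\tau+2\log\frac1{2c_0}\ \le\ \Lambda\theta\tau=\Lambda d\qquad\text{for all }a\in J,$$
if $\tau$ is large, by the strict inequality in \eqref{eq:params}.

\emph{Quick blocks.} Here $u=\frac1k\le1$ and $|\beta|\le k^2d+1$. The interval $[-1-z,1-z]$ contains $[0,1]$ or $[-1,0]$, and $b-1\ge9$, so by the reflection principle the last probability in \eqref{eq:CM} is at least $P(0\le\mathrm N\le1)-4P(\mathrm N\ge9)>0$, with $\mathrm N$ standard normal. Hence $-\log p^{\min}(a)\le C_dk^3$, with $C_d$ depending only on $d$.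

Stage $j$ has at most $2^j$ slow up blocks, at most $2^j$ slow down blocks and at most two quick blocks, and all terms $-\log p^{\min}$ are nonnegative. So
$$\log\Pi_{k+1}\le\Lambda d\sum_{j\le k+1}2^j+2C_d\sum_{j\le k+1}j^3\le4\Lambda A_k+2C_d(k+1)^4.\qedhere$$
\end{proof}

From now on $\tau$ is fixed as in Lemma~\ref{lem:cost}.

\section{Separation of parameters}\label{sec:separation}

This section is deterministic; $\omega\in C_0$ is fixed. The first lemma is the rigorous form of the gain in Section~\ref{sec:heuristic}. For $k\ge1$ and $t>0$ let $E_k(t)$ be the set of $a\in J$ that are in the tube up to time $t$ and satisfy $\sigma^a_t\in[S_k,S_k+1]$. Let $C_1=e^{4b+d+2}$.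

\begin{lemma}\label{lem:diam}
For $k\ge1$ and $t>0$, $\operatorname{diam}E_k(t)\le C_1e^{2kd-A_k}$.
\end{lemma}

\begin{proof}
Let $a_1<a_2$ be in $E_k(t)$, with the notation of Lemma~\ref{lem:mono} and $L_i=L^{a_i}$. We bound $x_2/x_1$ at time $t$ from below by what happened at the top of stage $k$, and from above by the fact that both parameters are near the bottom.

Let $t_-<t_+\le t$ be the times at which $\sigma_1$ enters and leaves the last slow up block of stage $k$. On $[t_-,t_+]$ we have $\ell(\sigma_1)\ge A_k-d$, so $L_1\ge A_k-d-b$. If $x_2\ge2x_1$ at some time in $[t_-,t_+]$, then at that time $w/\varphi_1\ge x_1/\varphi_1=e^{L_1}\ge e^{A_k-d-b}$. Otherwise \eqref{eq:growth-w} and $dt=x_1^2d\sigma_1$ give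
$$\frac{w}{\varphi_1}(t_+)\ge\int_{t_-}^{t_+}\frac{\eta\,ds}{2x_1\varphi_1}=\frac\eta2\int_{t_-}^{t_+}e^{L_1}d\sigma_1\ge\frac{\eta\tau}2\,e^{A_k-d-b}.$$
Since $w/\varphi_1$ is increasing, $\eta\le1$ and $\tau\ge2$, in both cases $w\ge\eta e^{A_k-d-b}\varphi_1$ at time $t$. By (Z2), $-b\le L_i\le kd+\theta+b$ at time $t$. Hence, at time $t$,
$$\frac{x_2}{x_1}\ge\frac{w}{e^{L_1}\varphi_1}\ge\eta\,e^{A_k-d-2b-kd-\theta},$$
and, as $|\sigma_1-\sigma_2|\le1$ and $a_1\le1$,
$$\log\frac{x_2}{x_1}=L_2-L_1+a_1(\sigma_1-\sigma_2)-\eta\sigma_2\le kd+\theta+2b+1 .$$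
Together, $\eta\le e^{2kd+2\theta+4b+d+1-A_k}\le C_1e^{2kd-A_k}$.
\end{proof}

In the second moment estimate we look at a good parameter $a'$ at the time when it completes stage $N$, and at a larger parameter $a''$, whose clock is behind. Fix $N$ and $a'\in G_N$, and let $t'=t^{a'}(S_N)$; by Lemma~\ref{lem:mono}, $t'<T(a')\le T(a'')$ for $a''>a'$. For $0\le k\le N-1$ let
$$J_k=J_k(a',\omega)=\{a''\in J:\ a''>a',\ a''\text{ is in the tube up to time }t',\ \sigma^{a''}_{t'}\in[S_k,S_{k+1})\}.$$
Each $a''\in J_k$ has passed the bottom $S_k$, but at a time that depends on $a''$, whereas Lemma~\ref{lem:diam} concerns one fixed time. We therefore look for few times $t$ such that the sets $E_k(t)$ cover $J_k$. The clock of $a'$ runs faster than that of $a''$, so its integer ticks form a fine enough grid. There are about $S_N$ ticks, which is too many; but once the clock of $a'$ is a full stage ahead, $x^{a'}$ is so much smaller than $x^{a''}$ that the clock of $a''$ is almost frozen, and the single time $t'$ replaces all later ticks.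

\begin{lemma}\label{lem:cover}
For $1\le k\le N-1$, the set $J_k$ is covered by intervals of total length at most $\mu_k=(S_{k+1}+2)\,C_1e^{2kd-A_k}$.
\end{lemma}

\begin{proof}
Write $x',\sigma'$ and $x'',\sigma''$ for the objects attached to $a'$ and to $a''\in J_k$. Let $r_i=t^{a'}(\min(i,S_N))\le t'$ for integers $i\ge0$, let $n=\lceil S_{k+1}\rceil$, and let $t''=t^{a''}(S_k)\in(0,t']$. We show that $a''\in E_k(t')\cup\bigcup_{i=1}^nE_k(r_i)$. These are at most $S_{k+1}+2$ sets, and Lemma~\ref{lem:diam} then gives the claim.

\emph{Case 1: $t''\le r_n$.} Then $t''\in(r_{i-1},r_i]$ for some $1\le i\le n$, so $\sigma''_{r_{i-1}}<S_k\le\sigma''_{r_i}$. By Lemma~\ref{lem:mono}, $\sigma''_{r_i}-\sigma''_{r_{i-1}}\le\sigma'_{r_i}-\sigma'_{r_{i-1}}\le1$. Hence $\sigma''_{r_i}\in[S_k,S_k+1]$ and $a''\in E_k(r_i)$.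

\emph{Case 2: $t''>r_n$.} Then $r_n<t'$, so $\sigma'_{r_n}=n\ge S_{k+1}$, while $\sigma''_{r_n}<S_k$. Consider a time in $[r_n,t']$ at which $\sigma''\le S_k+1$. Let $\Delta=\sigma'-S_{k+1}\ge0$ and let $j\ge k+1$ be such that $\sigma'\in[S_j,S_{j+1}]$. Both parameters are in the tube, so by (Z2)
$$\log x''\ge-b-a''(S_k+1),\qquad \log x'\le b+jd+\theta(\sigma'-S_j)-a'\sigma'\le b+jd-(a'-\theta)\Delta-a'S_{k+1}.$$
Using $a''\le1$ and $a''\le a'+|J|$,
$$\log\frac{x'}{x''}\le2b+1+jd-(a'-\theta)\Delta-a'(S_{k+1}-S_k)+|J|S_k .$$
We bound the terms with (Z1). First, $\Delta\ge S_j-S_{k+1}\ge5(j-k-1)\tau$ and $d\le\tau/8$, so $(j-k-1)d\le\Delta/32$; with $a'-\theta\ge\frac1{16}$ this gives $jd-(a'-\theta)\Delta\le(k+1)\frac\tau8-\frac\Delta{32}$. Next, $a'(S_{k+1}-S_k)\ge\frac3{16}(4\cdot2^k-2k-1)\tau$ and $|J|S_k\le\frac1{20}2^k\tau$. Altogether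
$$\log\frac{x'}{x''}\le2b+1+\Big(\frac k2+\frac5{16}-\frac7{10}2^k\Big)\tau-\frac\Delta{32}\le2b+1-\frac\tau2-\frac\Delta{32},$$
because the bracket equals $-0.5875$ at $k=1$ and decreases in $k$. Since $d\sigma''=(x'/x'')^2d\sigma'$, the increase of $\sigma''$ after $r_n$, as long as $\sigma''\le S_k+1$ and up to time $t'$, is at most
$$\int_0^\infty e^{4b+2-\tau-\Delta/16}d\Delta=16\,e^{4\sqrt\tau+2-\tau}\le16\,e^{-58}<1 .$$
So $\sigma''$ does not reach $S_k+1$ by time $t'$. As $\sigma''_{t'}\ge S_k$, we get $a''\in E_k(t')$.
\end{proof}

\section{The second moment and the proof of Proposition~\ref{prop:local}}\label{sec:second}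

For a finite Borel measure $m$ on $J$ and $\beta\ge0$, the $\beta$-energy is $\mathcal E_\beta(m)=\iint|a'-a''|^{-\beta}m(da')\,m(da'')$. We recall the energy criterion: a Borel set that carries a nonzero measure of finite $\beta$-energy has Hausdorff dimension at least $\beta$. Let $m_N(da)=M_{(N)}(a)\,da$ on $J$. This random measure is carried by $G_N$, and $\mathbb E\,m_N(J)=|J|$.

\begin{lemma}\label{lem:second}
For $0\le\beta<1-4\Lambda$, $\ Q_\beta:=\sup_N\mathbb E\,\mathcal E_\beta(m_N)<\infty$.
\end{lemma}

The Brownian motions of Lemma~\ref{lem:law} for two parameters come from the same path $B$ run in two different clocks, and we do not know their joint law. We do not need it: at time $t'$ the weight of $a'$ is complete, and the martingale property removes the future of $a''$.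

\begin{proof}
Fix $a'<a''$ in $J$. The stopping time $t'=t^{a'}(S_N)$ is a.s.\ finite, $M_{(N)}(a')$ is $\mathcal F_{t'}$-measurable, and $\sigma^{a''}_{t'}<\sigma^{a'}_{t'}=S_N$ by Lemma~\ref{lem:mono}. So the events
$$U_i=\{t^{a''}(s_{i-1})\le t'<t^{a''}(s_i)\}=\{\sigma^{a''}_{t'}\in[s_{i-1},s_i)\}\in\mathcal F_{t'},\qquad s_i\le S_N,$$
partition the space up to a null set. For stopping times $S,S'$, an $\mathcal F_S$-measurable variable that vanishes off $\{S\le S'\}$ is $\mathcal F_{S'}$-measurable. Hence $M_{(N)}(a')\mathbf 1_{U_i}$ is $\mathcal F_{t^{a''}(s_i)}$-measurable, and the martingale property of $M(a'')$ gives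
$$\mathbb E\big[M_{(N)}(a')\mathbf 1_{U_i}M_{(N)}(a'')\big]=\mathbb E\big[M_{(N)}(a')\mathbf 1_{U_i}M_i(a'')\big].$$
Let block $i$ belong to stage $k+1$. Where the last integrand is positive, $a'\in G_N$, the parameter $a''$ is in the tube up to time $t^{a''}(s_i)>t'$, and $\sigma^{a''}_{t'}\in[S_k,S_{k+1})$; thus $a''\in J_k$, and $M_i(a'')\le\Pi_{k+1}$. Summing over the disjoint events $U_i$,
\begin{equation}\label{eq:twopoint}
\mathbb E\big[M_{(N)}(a')M_{(N)}(a'')\big]\le\mathbb E\Big[M_{(N)}(a')\sum_{k=0}^{N-1}\Pi_{k+1}\mathbf 1\{a''\in J_k\}\Big].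
\end{equation}
The set of $(a',a'',\omega)$ with $a'\in G_N(\omega)$ and $a''\in J_k$ is Borel. Indeed, on the closed set $\{a'\in G_N(\omega),\ a''\ge a'\}$ the time $t'$ is continuous by Lemma~\ref{lem:closed} and smaller than $T(a'')$, so $\sigma^{a''}_{t'}$ and $\max_{[0,t']}|Z^{a''}|$ are continuous by continuous dependence. We may therefore multiply \eqref{eq:twopoint} by $|a''-a'|^{-\beta}$ and integrate over $a''$ inside the expectation. Since the kernel decreases in $a''$, a subset of $(a',\infty)$ of measure at most $\mu$ contributes at most $\int_0^\mu r^{-\beta}dr=\mu^{1-\beta}/(1-\beta)$. We use $|J_0|\le|J|$, Lemma~\ref{lem:cover} for $k\ge1$, and $\mathbb E M_{(N)}(a')=1$: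
$$\int_{a''>a'}\frac{\mathbb E[M_{(N)}(a')M_{(N)}(a'')]}{|a''-a'|^\beta}\,da''\le\frac1{1-\beta}\Big(\Pi_1|J|^{1-\beta}+\sum_{k\ge1}\Pi_{k+1}\mu_k^{1-\beta}\Big).$$
By Lemma~\ref{lem:cost} and $S_{k+1}\le8\cdot2^k\tau$,
$$\log\big(\Pi_{k+1}\mu_k^{1-\beta}\big)\le-(1-\beta-4\Lambda)\,2^kd+C(k+1)^4+2kd+\log\big((8\cdot2^k\tau+2)C_1\big),$$
so the series converges because $4\Lambda<1-\beta$. The bound depends neither on $N$ nor on $a'$. Integrating over $a'$ and using the symmetry in $(a',a'')$ completes the proof.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:local}]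
By \eqref{eq:params}, Lemma~\ref{lem:second} applies with $\beta=0$ and with $\beta=\alpha$.

\emph{Positive probability.} The Paley--Zygmund inequality $\mathbb P(X\ge\frac12\mathbb EX)\ge(\mathbb EX)^2/(4\mathbb EX^2)$ for $X=m_N(J)$ gives $\mathbb P(m_N(J)\ge|J|/2)\ge|J|^2/(4Q_0)=:2\pi_0$. By Markov's inequality, $\mathbb P(\mathcal E_\alpha(m_N)>Q_\alpha/\pi_0)\le\pi_0$. So the events
$$V_N=\{m_N(J)\ge|J|/2,\ \mathcal E_\alpha(m_N)\le Q_\alpha/\pi_0\}$$
have probability at least $\pi_0$, and $V=\limsup_NV_N$ satisfies $\mathbb P(V)\ge\limsup_N\mathbb P(V_N)\ge\pi_0$. Since $M_{(N)}$ is a Borel function of $a$ and of the path stopped at $T_*$, we have $V\in\mathcal F^0_{T_*}$.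

Let $\omega\in V$. On $V_N$ the mass is bounded: $|J|\le1$ makes the kernel at least $1$, so $m_N(J)^2\le\mathcal E_\alpha(m_N)\le Q_\alpha/\pi_0$. Hence, along a subsequence of the indices $N$ with $\omega\in V_N$, the measures $m_N$ converge weakly to a measure $m$ on $J$ with $m(J)\ge|J|/2$. The truncated kernels $\min(|a'-a''|^{-\alpha},n)$ are continuous and bounded on $J\times J$, so their integrals pass to the limit, and monotone convergence gives $\mathcal E_\alpha(m)\le Q_\alpha/\pi_0$. For each $N$ the set $J\setminus G_N$ is open in $J$ and null for $m_{N'}$, $N'\ge N$, hence null for $m$. So $m$ is carried by the compact set $G_\infty=\bigcap_NG_N$, and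
\begin{equation}\label{eq:onV}
G_\infty(\omega)\ne\emptyset\quad\text{and}\quad\dim_HG_\infty(\omega)\ge\alpha\qquad\text{for all }\omega\in V .
\end{equation}

\emph{Probability one.} The event $V$ has only positive probability and concerns the time interval $[0,T_*]$, not $[0,1]$. Scaling repairs both defects. If $\lambda$ has Loewner maps $g_t$, then $\varepsilon^{-1}\lambda(\varepsilon^2\,\cdot)$ has Loewner maps $\varepsilon^{-1}g_{\varepsilon^2t}(\varepsilon\,\cdot)$, as one sees by differentiating in $t$. So $\lambda$ gives rise to a curve on $[0,1]$ if and only if $\varepsilon^{-1}\lambda(\varepsilon^2\,\cdot)$ does on $[0,\varepsilon^{-2}]$. The process $B^\varepsilon_t=\varepsilon^{-1}B_{\varepsilon^2t}$ is a Brownian motion, so $V^\varepsilon=\{B^\varepsilon\in V\}$ has probability at least $\pi_0$ and belongs to $\mathcal F^0_{\varepsilon^2T_*}$. Let $\varepsilon_n\downarrow0$ with $\varepsilon_1^{-2}>T_*$. The event $\limsup_nV^{\varepsilon_n}$ has probability at least $\pi_0$ and belongs to $\bigcap_{t>0}\mathcal F^0_t$, so it has probability one by Blumenthal's zero--one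 law; in particular it depends only on $B|_{[0,1]}$. On this event some $V^\varepsilon$ with $\varepsilon^{-2}>T_*$ occurs. By Lemma~\ref{lem:nocurve} with $R=\varepsilon^{-2}$, for every $a\in G_\infty(B^\varepsilon)$ the function $\sqrt{2/a}\,B^\varepsilon$ does not give rise to a curve on $[0,\varepsilon^{-2}]$, that is, $2/a\in\mathcal N$. Since $G_\infty(B^\varepsilon)\subset J\subset U$, \eqref{eq:onV} proves the proposition, and with it Theorem~\ref{thm:main}.
\end{proof}

\section{The exceptional set has measure zero}\label{sec:null}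

Near $\kappa=8$ the set $\mathcal N$ has full dimension, yet $8\notin\mathcal N$ a.s.\ by \eqref{eq:fixed}, and $\mathcal N$ a.s.\ has Lebesgue measure zero. We prove the last statement, which Theorem~\ref{thm:main} does not use; the only point is measurability.

The map $(t,z,\lambda)\mapsto\hat f_t(z)$ is continuous on $[0,1]\times\mathbb H\times C([0,1],\mathbb R)$. Indeed, $\hat f_t(z)=u(t)$ where $\dot u(s)=-2/(u(s)-\lambda(t-s))$ and $u(0)=z+\lambda(t)$; along this backward equation $\operatorname{Im}u$ increases, so the right side stays Lipschitz in $u$ and Gronwall's lemma applies. Writing the Cauchy condition with points $z$ of rational coordinates, we see that the set of $(t,\lambda)$ for which $\lim_{z\to0}\hat f_t(z)$ exists is Borel and that $\gamma(t)$ is a Borel function on it. Now $\lambda\notin\Omega$ if and only if either there is $t$ at which the limit does not exist, or there are $t$, a rational $\epsilon>0$ and a sequence $s_n\to t$ such that the limits exist at these times and $|\gamma(s_n)-\gamma(t)|>\epsilon$ for all $n$. So the complement of $\Omega$ is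 a countable union of projections of Borel subsets of products of $C([0,1],\mathbb R)$ with $[0,1]$ or $[0,1]\times[0,1]^{\mathbb N}$; that is, it is an analytic set. Its preimage $\{(\kappa,\lambda):\sqrt\kappa\lambda\notin\Omega\}$ under a continuous map is analytic as well, hence measurable for the completion of the product of Lebesgue measure and $\mathbb P$. By \eqref{eq:fixed} all its sections at fixed $\kappa$ are null, and Fubini's theorem shows that almost all its sections at fixed $\lambda$, which are the sets $\mathcal N$, are null.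

\begin{thebibliography}{9}
\bibitem{RS} Rohde and Schramm, \emph{Basic properties of SLE}.
\bibitem{TY} Huy Tran and Yizheng Yuan, \emph{A support theorem for SLE curves}, arXiv:1810.10843 (2018).
\end{thebibliography}
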